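\title{Weakly harmonic maps of finite index into the Hilbert sphere}

\begin{abstract}
Let $u$ be a weakly harmonic map from a closed connected Riemannian manifold of dimension $m\ge3$ to the unit sphere of $\ell^2$. We prove that if the quadratic form of the Schr\"odinger operator $\Delta_g-|du|_g^2$ has finite index, then $u$ takes values in a finite-dimensional subsphere. The coordinates of $u$ span a space on which the form vanishes, and we bound the dimension of every space of functions on which the form is nonpositive. We also show that finite index is equivalent to continuity of $u$ outside a closed set of zero capacity that has a stable neighborhood.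
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $(M,g)$ be a closed connected Riemannian manifold of dimension $m\ge3$ and let $\Delta_g=\delta_gd$ be its Laplace--Beltrami operator, which is nonnegative. Its eigenvalues, repeated according to multiplicity, are $0=\lambda_0<\lambda_1\le\lambda_2\le\cdots\to\infty$, and $N(\Lambda)=\#\{k:\lambda_k\le\Lambda\}$ is their counting function. Integrals without an indicated measure are taken with respect to $dv_g$.

Let $\ell^2$ be the Hilbert space of square-summable real sequences and $\mathbb S^\infty=\{x\in\ell^2:|x|=1\}$ its unit sphere. A \emph{finite-dimensional subsphere} $\mathbb S^n$ is the intersection of $\mathbb S^\infty$ with an $(n+1)$-dimensional linear subspace. The space $H^1(M,\ell^2)$ consists of sequences $u=(u_i)$ in $H^1(M)$ with $\sum_i\|u_i\|_{H^1}^2<\infty$; we write $\langle du,d\psi\rangle=\sum_i\langle du_i,d\psi_i\rangle_g$ and $|du|^2=\langle du,du\rangle$. A map $u\in H^1(M,\ell^2)$ with $|u|=1$ a.e.\ is \emph{weakly harmonic} if $\Delta_gu=|du|^2u$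 in the weak sense, that is,
\begin{equation}\label{eq:weak}
\int\langle du,d\psi\rangle=\int V\langle u,\psi\rangle,\qquad V=|du|^2\in L^1(M),
\end{equation}
for all $\psi\in C^\infty(M,\ell^2)$ with finitely many nonzero components. Such a map may be discontinuous. Its \emph{(spectral) index} $\operatorname{ind}u\in\{0,1,\dots,\infty\}$ is the supremum of the dimensions of linear subspaces of $C^\infty(M)$ on which the form
\[
Q(\phi)=\int|d\phi|^2-\int V\phi^2
\]
is negative definite. We say that $u$ is \emph{contained in} $\mathbb S^n$ if $u(x)\in\mathbb S^n$ for a.e.\ $x$. The following question comes from \cite{Vin}.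

\medskip
\noindent\textbf{Question.} \emph{Is every weakly harmonic map $u\colon M\to\mathbb S^\infty$ of finite index contained in a finite-dimensional subsphere?}
\medskip

By \eqref{eq:weak}, every coordinate $u_i$ solves one and the same scalar equation $\Delta_gu_i=Vu_i$. The coordinates are thus null directions of $Q$, the index counts the negative directions, and the question is whether finitely many negative directions force the coordinates to span a finite-dimensional space.

On the flat torus $\mathbb R^m/(2\pi\mathbb Z)^m$, take $k_1,k_2,\ldots\in\mathbb Z^m$ with $|k_j|^2=\lambda$ and numbers $a_j$ with $\sum_ja_j^2=1$, and let $u$ have the coordinates $a_j\cos\langle k_j,x\rangle$ and $a_j\sin\langle k_j,x\rangle$. Then $|u|=1$, $V=\lambda$ and $\Delta_gu=\lambda u$. The index is the number of eigenvalues below $\lambda$, and the coordinates lie in the $\lambda$-eigenspace, which is finite-dimensional. The same happens whenever an inequality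
\begin{equation}\label{eq:garding}
Q(\phi)\ge c\int|d\phi|^2-C\int\phi^2\qquad(c>0)
\end{equation}
holds, for instance when $V$ is bounded. If $Q\le0$ on a linear space $F$, then \eqref{eq:garding} gives $\int|d\phi|^2\le(C/c)\int\phi^2$ on $F$, and the min--max principle gives $\dim F\le N(C/c)$. This bounds the index and the span of the coordinates at one stroke, and it suggests the answer yes. But $V$ is only integrable, inequality \eqref{eq:garding} fails for some weakly harmonic maps (those of infinite index in Proposition~\ref{prop:equator}), and for an abstract quadratic form a finite index says nothing about the null space, as the zero form shows. The question is therefore about the singularities of $u$.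

The coordinates of $u$ need not be smooth, so we consider $Q$, and the associated bilinear form $Q(\phi,\psi)=\int\langle d\phi,d\psi\rangle-\int V\phi\psi$, on the space
\[
\mathcal Y=\Big\{\phi\in H^1(M):\int V\phi^2<\infty\Big\},
\]
which contains $\mathcal X=H^1(M)\cap L^\infty(M)$.

\begin{theorem}\label{thm:A}
Let $u\colon M\to\mathbb S^\infty$ be weakly harmonic with $\operatorname{ind}u<\infty$. Then there is $\Lambda<\infty$ such that every linear subspace $F\subset\mathcal Y$ with $Q\le0$ on $F$ satisfies $\dim F\le N(\Lambda)<\infty$. Consequently $u$ is contained in a finite-dimensional subsphere.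
\end{theorem}

The proof passes through a local description of finite index. An open set $D\subset M$ is \emph{stable} if $Q\ge0$ on $C_c^\infty(D)$; open subsets of a stable set are stable. A closed set $S\subset M$ has \emph{zero capacity} if there are Lipschitz functions $\xi_j$ on $M$ with
\begin{equation}\label{eq:cap}
0\le\xi_j\le1,\qquad \xi_j=0\text{ near }S,\qquad \xi_j\to1\text{ a.e.},\qquad\int|d\xi_j|^2\to0 .
\end{equation}
Such a set has measure zero, and a bounded $H^1$ function can be cut off near it at no cost in energy. We call $u$ continuous on an open set if it has a continuous representative there, and $\mathcal H^{s}$ denotes $s$-dimensional Hausdorff measure.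

\begin{theorem}\label{thm:B}
For a weakly harmonic map $u\colon M\to\mathbb S^\infty$ the following are equivalent:
\begin{itemize}
\item[(a)] $\operatorname{ind}u<\infty$;
\item[(b)] there is a closed set $S$ of zero capacity such that $u$ is continuous on $M\setminus S$ and some open set $U\supset S$ is stable;
\item[(c)] there is $\Lambda<\infty$ such that every linear subspace $F\subset\mathcal Y$ with $Q\le0$ on $F$ satisfies $\dim F\le N(\Lambda)$.
\end{itemize}
In case \textup{(a)}, one may take in \textup{(b)} a set with $\mathcal H^{m-2}(S)=0$.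
\end{theorem}

The implication (c)$\Rightarrow$(a) holds because $C^\infty(M)\subset\mathcal Y$. Section~\ref{sec:model} treats inverse-square potentials by hand; they show what happens at a singular point and which estimate survives there. Section~\ref{sec:prelim} collects tools and derives Theorem~\ref{thm:A} from Theorem~\ref{thm:B}. Section~\ref{sec:ab} proves (a)$\Rightarrow$(b) by a partial regularity argument whose constants do not see the number of components of $u$. Section~\ref{sec:bc} proves (b)$\Rightarrow$(c).

\section{Inverse-square potentials}\label{sec:model}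

\subsection*{The model form}
Let $B_1\subset\mathbb R^m$ be the Euclidean unit ball, $r=|x|$, $a=\frac{m-2}2>0$, and for $\kappa\ge0$ let
\[
Q_\kappa(\phi)=\int_{B_1}\big(|d\phi|^2-\kappa r^{-2}\phi^2\big)\,dx,\qquad\phi\in C_c^\infty(B_1).
\]
The potential $r^{-2}$ scales like the Laplacian, so we pass to the variable $t=\log\frac1r\in(0,\infty)$, in which dilations are translations. Write $\phi(r\omega)=r^{-a}\gamma(t,\omega)$ with $\omega\in S^{m-1}$. Then $\gamma$ vanishes near $t=0$, and $\gamma$ and $\partial_t\gamma$ are $O(e^{-at})$. We have $\partial_r\phi=-r^{-a-1}(a\gamma+\partial_t\gamma)$ and $dx=r^m\,dt\,d\omega$, and the cross term $2a\gamma\,\partial_t\gamma=a\,\partial_t(\gamma^2)$ integrates to zero. Hence, with double integrals in $dt\,d\omega$,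
\begin{equation}\label{eq:log}
\int(\partial_r\phi)^2dx=\iint\big((\partial_t\gamma)^2+a^2\gamma^2\big),\qquad
\int\frac{\phi^2}{r^2}\,dx=\iint\gamma^2,\qquad
\int\phi^2dx=\iint e^{-2t}\gamma^2 .
\end{equation}
The first two identities contain Hardy's inequality $\int(\partial_r\phi)^2dx\ge a^2\int r^{-2}\phi^2dx$, and they give
\begin{equation}\label{eq:Qkappa}
Q_\kappa(\phi)\ge\iint\big((\partial_t\gamma)^2+(a^2-\kappa)\gamma^2\big),
\end{equation}
with equality for radial $\phi$. Fix $0\ne\beta\in C_c^\infty((0,1))$, put $A=|S^{m-1}|\int\beta'^2$ and $B=|S^{m-1}|\int\beta^2$, and for $T\ge0$, $L>0$ let $\phi_{T,L}$ be the radial function with $\gamma(t)=\beta((t-T)/L)$. For $\phi=\phi_{T,L}$,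
\begin{equation}\label{eq:bumps}
Q_\kappa(\phi)=\frac AL+(a^2-\kappa)BL,\qquad\int|d\phi|^2dx\ge a^2BL,\qquad\int\phi^2dx\le e^{-2T}BL .
\end{equation}
There are three regimes.

If $\kappa>a^2$, then $Q_\kappa(\phi_{T,L})<0$ for $L$ large and every $T$. The functions $\phi_{kL,L}$, $k=0,1,2,\dots$, have disjoint supports, so the index is infinite.

If $\kappa<a^2$, Hardy's inequality gives $Q_\kappa(\phi)\ge(1-\kappa/a^2)\int|d\phi|^2dx$, which is \eqref{eq:garding}.

If $\kappa=a^2$, then $Q_\kappa\ge0$, but \eqref{eq:garding} fails: letting $T\to\infty$ in \eqref{eq:bumps} it would give $A/L\ge c\,a^2BL$, which is false for large $L$. So $Q_\kappa\ge0$ near a singular point gives no control of the gradient there. A weaker estimate survives. Since $\gamma(0,\omega)=0$, the Cauchy--Schwarz inequality and \eqref{eq:Qkappa} give $\int_{S^{m-1}}\gamma(t,\omega)^2d\omega\le t\iint(\partial_t\gamma)^2\le t\,Q_\kappa(\phi)$, and therefore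
\begin{equation}\label{eq:modelprop}
\int_{B_1}\phi^2dx\le Q_\kappa(\phi)\int_0^\infty te^{-2t}dt=\tfrac14\,Q_\kappa(\phi).
\end{equation}
The function vanishes near the outer boundary, and this smallness propagates inward at a price proportional to $Q_\kappa(\phi)$.

This is the main idea of (b)$\Rightarrow$(c). We do not try to prove \eqref{eq:garding} near $S$. We prove an analog of \eqref{eq:modelprop} on compact sets that avoid $S$ (Proposition~\ref{prop:strict}), with a Harnack-type inequality in place of the integration in $t$. It implies that a function with $Q(\phi)\le0$ is controlled by its mass far from $S$, where \eqref{eq:garding} does hold.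

\subsection*{A singular harmonic map}
The first two regimes occur for harmonic maps.

\begin{proposition}\label{prop:equator}
Let $M=S^m\subset\mathbb R^m\times\mathbb R$ be the round sphere, $m\ge3$, and let $u(x',x_{m+1})=x'/|x'|\in S^{m-1}\subset\mathbb S^\infty$. Then $u$ is weakly harmonic and discontinuous at the two poles. Moreover $\operatorname{ind}u=\infty$ for $3\le m\le6$, and $\operatorname{ind}u<\infty$ for $m\ge7$.
\end{proposition}

Thus a map contained in a finite-dimensional subsphere may have infinite index, so the converse of the last assertion of Theorem~\ref{thm:A} fails; the dimension bound in Theorem~\ref{thm:A} fails without the hypothesis of finite index; and finite index does not imply continuity.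

\begin{proof}
Off the poles, $g=dr^2+\sin^2r\,g_{S^{m-1}}$ with $r\in(0,\pi)$ the distance to a pole, and $u(r,\omega)=\omega$; in particular $u$ has no limit at a pole. On $S^{m-1}$ the coordinate functions satisfy $\sum_i|d\omega_i|^2=m-1$ and $\Delta\omega_i=(m-1)\omega_i$. Hence $V=(m-1)/\sin^2r$ and $\Delta_gu=Vu$ off the poles, and $\int V=(m-1)|S^{m-1}|\int_0^\pi\sin^{m-3}r\,dr<\infty$. The set $P$ of poles has zero capacity (Lemma~\ref{lem:hausdorff} below); let $\xi_j$ be as in \eqref{eq:cap}. Since $d(\xi_ju)=\xi_j\,du+d\xi_j\otimes u\to du$ in $L^2$, we have $u\in H^1$. Equation \eqref{eq:weak} holds for the test function $\xi_j\psi$, which is Lipschitz and vanishes near $P$, and it passes to the limit because $|\int\langle du,d\xi_j\otimes\psi\rangle|\le\sup|\psi|\,\|du\|_{L^2}\|d\xi_j\|_{L^2}\to0$.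

Let $0<r_1<1$ and $s=\sin r_1/r_1$, so that $s\le\sin r/r\le1$ for $r\le r_1$ and $s\to1$ as $r_1\to0$. In normal coordinates at a pole, $dv_g=(\sin r/r)^{m-1}dx$ and $V\,dv_g=(m-1)(\sin r/r)^{m-3}r^{-2}dx$. The sign of $a^2-(m-1)=\frac14\big((m-4)^2-8\big)$ is negative for $3\le m\le6$ and positive for $m\ge7$.

Let $3\le m\le6$ and choose $r_1$ with $\kappa=(m-1)s^{m-3}>a^2$. For radial $\phi$ supported in $\{r<r_1\}$ we have $\int|d\phi|^2\le\int(\partial_r\phi)^2dx$ and $\int V\phi^2\ge\kappa\int r^{-2}\phi^2dx$, so $Q(\phi)\le Q_\kappa(\phi)$. With $T_0=\log\frac1{r_1}$ and $L$ large, the functions $\phi_{T_0+kL,L}$ have disjoint supports and $Q<0$ by \eqref{eq:bumps}.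

Let $m\ge7$ and choose $r_1$ with $s^{m-1}a^2\ge m-1$. For $\phi\in C_c^\infty(\{r<r_1\})$, Hardy's inequality gives
\[
\int|d\phi|^2\ge s^{m-1}\int(\partial_r\phi)^2dx\ge(m-1)\int r^{-2}\phi^2dx\ge\int V\phi^2 .
\]
So the union of the two disjoint balls of radius $r_1$ about the poles is stable, condition (b) of Theorem~\ref{thm:B} holds with $S=P$, and (a) follows.
\end{proof}

\section{Tools, and reduction to Theorem~\ref{thm:B}}\label{sec:prelim}

From now on $u$ is weakly harmonic. For $D\subset M$ open, $\mathcal X_c(D)$ and $\mathcal Y_c(D)$ denote the elements of $\mathcal X$ and $\mathcal Y$ with compact support in $D$. Elements of $H_0^1(D)$ are extended by zero to $M$.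

\subsection*{Normal coordinates}
By compactness there is $r_0\in(0,1]$, smaller than the injectivity radius, such that in normal coordinates at any $p\in M$ we have $\frac12\delta\le g\le2\delta$ on the geodesic ball $B(p,r_0)$, and the derivatives of each order of $g_{ij}$ are bounded independently of $p$. In such a chart $B(p,\rho)$ is the Euclidean ball of radius $\rho$ about $0$, the measures $dv_g$ and $dx$ are comparable with constants $2^{\pm m/2}$, the Riemannian and Euclidean norms of $dw$ are comparable, and $\Delta_gw=0$ reads $\partial_i(\sqrt{\det g}\,g^{ij}\partial_jw)=0$. For a Euclidean ball $B$ of radius $\rho$ in the chart let $(w)_B=|B|^{-1}\int_Bw\,dx$. With $q=\frac{2m}{m+2}$ and $2^*=\frac{2m}{m-2}$, the Sobolev and H\"older inequalities give constants depending only on $m$ such that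
\begin{align}
\|w-(w)_B\|_{L^2(B)}&\le C\|dw\|_{L^q(B)}\le C'\rho\,\|dw\|_{L^2(B)},&&w\in H^1(B),\label{eq:SP}\\
\|w\|_{L^2(B)}&\le C\rho\,\|w\|_{L^{2^*}(B)}\le C'\rho\,\|dw\|_{L^2(B)},&&w\in H^1_0(B).\label{eq:S0}
\end{align}

\subsection*{Three standard facts}
\begin{itemize}
\item[(F1)] \emph{Min--max.} If $\int|d\psi|^2\le\Lambda\int\psi^2$ on a linear subspace $E\subset H^1(M)$, then $\dim E\le N(\Lambda)$. Otherwise some $0\ne\psi\in E$ is $L^2$-orthogonal to the first $N(\Lambda)$ eigenfunctions, and then $\int|d\psi|^2\ge\lambda_{N(\Lambda)}\int\psi^2>\Lambda\int\psi^2$.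
\item[(F2)] \emph{Domination.} If $w\in H^1(D)$, $v\in H_0^1(D)$ and $0\le w\le|v|$, then $w\in H_0^1(D)$. Indeed, if $v_k\in C_c^\infty(D)$ tend to $v$ in $H^1$, then $\min(w,|v_k|)$ has compact support and tends to $\min(w,|v|)=w$ in $H^1$.
\item[(F3)] \emph{Localization.} Let $\phi\in H^1(M)$ and let $\theta_1,\dots,\theta_l$ be smooth with $\sum_k\theta_k^2=1$ near $\operatorname{supp}\phi$. Then $\sum_k\theta_k\,d\theta_k=0$ there, so $\sum_k|d(\theta_k\phi)|^2=|d\phi|^2+\phi^2\sum_k|d\theta_k|^2$. For $\phi\in\mathcal Y$ it follows that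
\begin{equation}\label{eq:IMS}
Q(\phi)=\sum_kQ(\theta_k\phi)-\int\phi^2\sum_k|d\theta_k|^2 .
\end{equation}
\end{itemize}

\subsection*{Nonsmooth test functions}
Stability and the equation are defined through smooth functions, and we want to insert functions built from $u$.

\begin{lemma}\label{lem:density}
\begin{itemize}
\item[(i)] For $f\in\mathcal X_c(D)$ there are uniformly bounded $f_k\in C_c^\infty(D)$ with $f_k\to f$ in $H^1$ and a.e.; consequently $Q(f_k)\to Q(f)$.
\item[(ii)] If $D$ is stable, then $Q\ge0$ on $\mathcal Y_c(D)$.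
\item[(iii)] Equation \eqref{eq:weak} holds for all $\psi\in H^1(M,\ell^2)$ with $|\psi|\in L^\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Split $f$ by a finite partition of unity into pieces supported in charts inside $D$, mollify each piece, and pass to a sequence converging a.e. Since $V\in L^1$, dominated convergence gives $\int Vf_k^2\to\int Vf^2$.

(ii) By (i), $Q\ge0$ on $\mathcal X_c(D)$. For $\phi\in\mathcal Y_c(D)$ the truncations $\phi_k=\max(-k,\min(\phi,k))$ lie in $\mathcal X_c(D)$, so $\int V\phi_k^2\le\int|d\phi_k|^2\le\int|d\phi|^2$, and $\int V\phi_k^2\to\int V\phi^2$ by monotone convergence.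

(iii) By (i) with $D=M$, the identity $\int\langle du_i,d\psi_i\rangle=\int Vu_i\psi_i$ extends from smooth $\psi_i$ to $\psi_i\in\mathcal X$. We may sum over $i$ because $\sum_i|du_i||d\psi_i|\le|du||d\psi|$ and $\sum_iV|u_i\psi_i|\le V|\psi|$ are integrable.
\end{proof}

Besides boundedness, the constraint $|u|=1$ enters through one identity, used in both halves of the proof.

\begin{lemma}\label{lem:identity}
Let $c\in\ell^2$ with $|c|=1$, let $f=u-c$, and let $\eta$ be Lipschitz on $M$. Then
\begin{equation}\label{eq:identity}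
\int\eta^2V+2\int\eta\,\langle du,d\eta\otimes f\rangle=\frac12\int V\eta^2|f|^2,
\end{equation}
where $\langle du,d\eta\otimes f\rangle=\sum_if_i\langle du_i,d\eta\rangle$ is bounded in absolute value by $|du||d\eta||f|$.
\end{lemma}

\begin{proof}
Insert $\psi=\eta^2f$ in \eqref{eq:weak}, using $df=du$ and $\langle u,f\rangle=1-\langle u,c\rangle=\frac12|f|^2$.
\end{proof}

\subsection*{The coordinates are null directions}
Let $K=\{v\in\mathcal Y:Q(v,\psi)=0\text{ for all }\psi\in\mathcal Y\}$, and for $b\in\ell^2$ let $Tb=\langle b,u\rangle=\sum_ib_iu_i$. The series converges in $H^1(M)$ and $|Tb|\le|b|$, so $Tb\in\mathcal X$.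

\begin{lemma}\label{lem:null}
$T(\ell^2)\subset K$.
\end{lemma}

\begin{proof}
For $\psi\in\mathcal X$, equation \eqref{eq:weak} with the test map $\psi b$ reads $Q(Tb,\psi)=0$. For $\psi\in\mathcal Y$ apply this to the truncations $\psi_k$, which tend to $\psi$ in $H^1$ and satisfy $V|Tb||\psi_k|\le|b|V|\psi|$; the right side is integrable since $\int V|\psi|\le(\int V)^{1/2}(\int V\psi^2)^{1/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
The first assertion is (a)$\Rightarrow$(c). By Lemma~\ref{lem:null}, $Q=0$ on $F=T(\ell^2)$, so $\dim F<\infty$. The subspace $\ker T$ is closed and has finite codimension, so $(\ker T)^\perp$ is finite-dimensional. Let $b$ range over a countable dense subset of $\ker T$. Outside a null set, $\langle b,u(x)\rangle=0$ for all these $b$, hence $u(x)\in(\ker T)^\perp\cap\mathbb S^\infty$.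
\end{proof}

\begin{corollary}\label{cor:nullity}
If $\operatorname{ind}u<\infty$, then $\operatorname{ind}u+\dim K\le N(\Lambda)<\infty$ with $\Lambda$ as in Theorem~\ref{thm:A}.
\end{corollary}

\begin{proof}
Let $F_-\subset C^\infty(M)$ be a negative definite subspace of dimension $\operatorname{ind}u$. Then $F_-\cap K=0$ because $Q=0$ on $K$, and $Q(\phi+v)=Q(\phi)\le0$ for $\phi\in F_-$, $v\in K$. Apply Theorem~\ref{thm:A} to $F_-\oplus K$.
\end{proof}

\section{From finite index to partial regularity}\label{sec:ab}

In this section $\operatorname{ind}u<\infty$, and we prove (b) with $\mathcal H^{m-2}(S)=0$.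

\subsection*{Stable neighborhoods}
The finiteness of the index is used only in the next lemma, which will be applied first to points and then to the whole singular set.

\begin{lemma}\label{lem:stable}
If $\operatorname{ind}u<\infty$ and $S$ is a closed set of zero capacity, then some open set $U\supset S$ is stable.
\end{lemma}

\begin{proof}
Suppose that no open set containing $S$ is stable. Put $U_1=M$. Given an open $U_k\supset S$, choose $\phi\in C_c^\infty(U_k)$ with $Q(\phi)<0$. With $\xi_j$ as in \eqref{eq:cap}, $d(\xi_j\phi)=\xi_j\,d\phi+\phi\,d\xi_j\to d\phi$ in $L^2$, and $\int V\xi_j^2\phi^2\to\int V\phi^2$ by dominated convergence. So $Q(\xi_j\phi)<0$ for some $j$, and $\xi_j\phi\in\mathcal X_c(U_k\setminus S)$. Lemma~\ref{lem:density}(i) yields $\phi_k\in C_c^\infty(U_k\setminus S)$ with $Q(\phi_k)<0$. The set $U_{k+1}=U_k\setminus\operatorname{supp}\phi_k$ is open and still contains $S$. The $\phi_k$ have disjoint supports, so they are $Q$-orthogonal and $Q$ is negative definite on the span of $\phi_1,\dots,\phi_n$ for every $n$.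 This contradicts $\operatorname{ind}u<\infty$.
\end{proof}

\begin{lemma}\label{lem:hausdorff}
A compact set $S\subset M$ with $\mathcal H^{m-2}(S)=0$ has zero capacity. In particular finite sets have zero capacity, since $m\ge3$.
\end{lemma}

\begin{proof}
Given $j$, the definition of $\mathcal H^{m-2}$ and compactness give finitely many open balls $B(p_i,r_i)$ covering $S$ with $r_i\le1$ and $\sum_ir_i^{m-2}\le1/j$. Let $\xi_j=\min_i\min\{1,\max\{0,d(\cdot,p_i)/r_i-1\}\}$. It vanishes on $\bigcup_iB(p_i,r_i)$, equals $1$ outside $\bigcup_iB(p_i,2r_i)$, and $|d\xi_j|^2\le\sum_ir_i^{-2}\mathbf 1_{B(p_i,2r_i)}$ a.e. As $|B(p,r)|\le Cr^m$, we get $\int|d\xi_j|^2\le C/j$ and $|\{\xi_j<1\}|\le C\sum_ir_i^m\le C/j$. A subsequence tends to $1$ a.e.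
\end{proof}

By these two lemmas every $p\in M$ has a stable ball $B(p,r_p)$ with $r_p\le r_0$. We have no lower bound for $r_p$, so the estimates below must be scale invariant, with constants independent of $r_p$.

\subsection*{A Caccioppoli inequality}
In \eqref{eq:identity} the right side is of the same order as $\int\eta^2V$ unless $|f|$ is small, which we do not know yet. Stability, applied to the components of $\eta f$, bounds it.

\begin{lemma}\label{lem:cacc}
Let $D$ be stable, $|c|=1$, and let $\eta$ be Lipschitz with compact support in $D$. Then $\int\eta^2V\le6\int|d\eta|^2|u-c|^2$.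
\end{lemma}

\begin{proof}
Let $f=u-c$ and $I=\int|d\eta|^2|f|^2$. Expanding $d(\eta f)=\eta\,du+d\eta\otimes f$ and using \eqref{eq:identity}, we get $\int|d(\eta f)|^2=I+\frac12\int V\eta^2|f|^2$. Each $\eta f_i$ lies in $\mathcal X_c(D)$, so by Lemma~\ref{lem:density}(ii)
\[
0\le\sum_iQ(\eta f_i)=\int|d(\eta f)|^2-\int V\eta^2|f|^2=I-\frac12\int V\eta^2|f|^2 .
\]
Thus the right side of \eqref{eq:identity} is at most $I$. Since $2|\eta||du||d\eta||f|\le\frac12\eta^2V+2|d\eta|^2|f|^2$, identity \eqref{eq:identity} gives $\int\eta^2V\le I+\frac12\int\eta^2V+2I$.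
\end{proof}

Fix $p\in M$ and identify $B(p,r_p)$ with a Euclidean ball $\mathbb B$ centered at $0$. Until the end of this section $B_\rho(x)$ denotes Euclidean balls in $\mathbb B$, $C$ denotes constants depending only on $(M,g)$, and
\[
E(x,\rho)=\rho^{2-m}\int_{B_\rho(x)}V
\]
is the scale-invariant energy. Means $(u)_B$ are taken componentwise. Jensen's inequality in each component gives $|(u)_B-c|^2\le(|u-c|^2)_B$ for every $c\in\ell^2$; in particular $|(u)_B|\le1$.

\subsection*{Higher integrability}
We will compare $u$ with a harmonic function $h$, and the error term $\int V|u-h|$ must be of higher order in $E$. Since $u-h$ is small only in an integral sense, this requires $V\in L^{1+\delta}$. The tool is Gehring's lemma \cite[Prop.~V.1.1]{Gia}: \emph{let $\Omega\subset\mathbb R^m$ be open, $\sigma>1$, and let $0\le w\in L^\sigma_{\mathrm{loc}}(\Omega)$ satisfy $(w^\sigma)_{B_\rho(x)}\le b\,(w)_{B_{2\rho}(x)}^\sigma$ whenever $\overline{B_{2\rho}(x)}\subset\Omega$. Then there are $\sigma'>\sigma$ and $C$, depending only on $m,\sigma,b$, with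 $(w^{\sigma'})_{B_\rho(x)}^{1/\sigma'}\le C(w^\sigma)_{B_{2\rho}(x)}^{1/\sigma}$ for the same balls.}

\begin{lemma}\label{lem:gehring}
There is $\delta\in(0,1]$, depending only on $(M,g)$, such that $(V^{1+\delta})_{B_\rho(x)}^{1/(1+\delta)}\le C\,(V)_{B_{2\rho}(x)}$ whenever $\overline{B_{2\rho}(x)}\subset\mathbb B$.
\end{lemma}

\begin{proof}
Let $B=B_{2\rho}(x)$, $\bar u=(u)_B$, and $c=\bar u/|\bar u|$ (any unit vector if $\bar u=0$). Then $|\bar u-c|=1-|\bar u|\le|u-\bar u|$, so $|u-c|\le2|u-\bar u|$. Lemma~\ref{lem:cacc}, with $\eta=1$ on $B_\rho(x)$, $\eta=0$ outside $B$ and $|d\eta|\le C/\rho$, gives $\int_{B_\rho(x)}V\,dx\le C\rho^{-2}\int_B|u-\bar u|^2dx$.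

We need \eqref{eq:SP} for $\ell^2$-valued maps, and summing over infinitely many components must not cost a constant. Put $s=q/2=\frac m{m+2}<1$, $f_i=|du_i|^2$, and $\|f\|_s=(\int_Bf^sdx)^{1/s}$. The scalar inequality says $\int_B|u_i-\bar u_i|^2dx\le C\|f_i\|_s$. For $s<1$ Minkowski's inequality is reversed, $\sum_i\|f_i\|_s\le\|\sum_if_i\|_s=\|V\|_s$. To see this, integrate over $B\cap\{V>0\}$ and apply H\"older's inequality with exponents $\frac1s$ and $\frac1{1-s}$ to $f_i^s=(f_iV^{s-1})^s\,V^{s(1-s)}$. This gives $\|f_i\|_s\le\int f_iV^{s-1}dx\,\big(\int V^sdx\big)^{(1-s)/s}$, and the sum over $i$ of the right sides is $\|V\|_s$.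

Therefore $\int_{B_\rho(x)}V\,dx\le C\rho^{-2}\|V\|_s$. Dividing by $\rho^m$ and noting $m/s=m+2$, we obtain $(V)_{B_\rho(x)}\le C(V^s)_{B_{2\rho}(x)}^{1/s}$. This is the hypothesis of Gehring's lemma for $w=V^s$ and $\sigma=1/s$, and the conclusion holds with $1+\delta=s\sigma'$. By H\"older's inequality we may decrease $\delta$ so that $\delta\le1$.
\end{proof}

\subsection*{Energy decay}

\begin{lemma}\label{lem:decay}
There are $\tau\in(0,\frac14]$ and $\varepsilon_0>0$, depending only on $(M,g)$, such that $\overline{B_R(x)}\subset\mathbb B$ and $E(x,R)\le\varepsilon_0$ imply $E(x,\tau R)\le\frac12E(x,R)$.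
\end{lemma}

\begin{proof}
Let $\rho=R/2$, $B=B_\rho(x)$ and $E=E(x,R)$. Let $h_i\in H^1(B)$ be the $\Delta_g$-harmonic function with $h_i-u_i\in H_0^1(B)$. Since $\int_B\langle dh_i,d(u_i-h_i)\rangle=0$, summation gives
\begin{equation}\label{eq:pyth}
\int_B|dh|^2+\int_B|d(u-h)|^2=\int_BV,\qquad\int_B|d(u-h)|^2=\int_B\langle du,d(u-h)\rangle .
\end{equation}

\emph{The bound $|h|\le1$.} To test the equation with $u-h$ we need it bounded. For a unit vector $b$, the function $\langle b,h\rangle$ is harmonic, and $w=(\langle b,h\rangle-1)^+\le|\langle b,h-u\rangle|$ because $\langle b,u\rangle\le1$. By (F2), $w\in H_0^1(B)$, so $0=\int_B\langle d\langle b,h\rangle,dw\rangle=\int_B|dw|^2$ and $w=0$. Letting $b$ range over a countable dense subset of $\mathbb S^\infty$ gives $|h|\le1$ a.e., hence $|u-h|\le2$.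

\emph{The error.} Let $p'=(1+\delta)/\delta\ge2$, so $|u-h|^{p'}\le2^{p'-2}|u-h|^2$. By \eqref{eq:S0}, summed over $i$, and \eqref{eq:pyth}, $(|u-h|^2)_B\le C\rho^{2-m}\int_BV\le CE$. Test \eqref{eq:weak} with $u-h$ and use \eqref{eq:pyth}, H\"older's inequality and Lemma~\ref{lem:gehring}:
\[
\int_B|d(u-h)|^2=\int_BV\langle u,u-h\rangle\le C\rho^m(V)_{B_{2\rho}(x)}\,(|u-h|^2)_B^{1/p'}\le C\rho^{m-2}E^{1+1/p'} .
\]

\emph{The harmonic part.} Rescale $B$ to the unit ball; since $\rho\le1$, the coefficients $\sqrt{\det g}\,g^{ij}$ keep uniform ellipticity and $C^1$ bounds. A solution $w$, smooth by interior regularity, satisfies $\sup_{B_{3/4}}|w|\le C\|w\|_{L^2(B_1)}$ and $\sup_{B_{1/2}}|dw|\le C\sup_{B_{3/4}}|w|$ by \cite[Thms.~8.17, 8.32]{GT}. Applying this to $h_i-(h_i)_B$ and using \eqref{eq:SP} gives $\sup_{B_{\rho/2}(x)}|dh_i|^2\le C(|dh_i|^2)_B$. Summing over $i$, for $\theta\le\frac12$ we get $\int_{B_{\theta\rho}(x)}|dh|^2\le C\theta^m\int_BV\le C\theta^m\rho^{m-2}E$.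

From $|du|^2\le2|dh|^2+2|d(u-h)|^2$ we conclude, for $0<\theta\le\frac12$,
\[
E(x,\theta\rho)\le C_1\theta^2E+C_1\theta^{2-m}E^{1+1/p'} .
\]
Fix $\theta$ with $C_1\theta^2\le\frac14$, then $\varepsilon_0$ with $C_1\theta^{2-m}\varepsilon_0^{1/p'}\le\frac14$, and put $\tau=\theta/2$.
\end{proof}

\begin{proposition}\label{prop:eps}
Let $\varepsilon_1=2^{2-m}\varepsilon_0$. If $\int_{B(p,2R)}V\le\varepsilon_1(2R)^{m-2}$ for some $R$ with $2R<r_p$, then $u$ is continuous on $B(p,R)$.
\end{proposition}

\begin{proof}
For $x\in B_R(0)$ we have $B_R(x)\subset B_{2R}(0)$, so $E(x,R)\le2^{m-2}E(0,2R)\le\varepsilon_0$. Iterating Lemma~\ref{lem:decay} gives $E(x,\tau^kR)\le2^{-k}\varepsilon_0$. Define $\alpha>0$ by $\tau^{2\alpha}=\frac12$. For $\tau^{k+1}R<\rho\le\tau^kR$,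
\[
E(x,\rho)\le\tau^{2-m}E(x,\tau^kR)\le\tau^{2-m}\varepsilon_0\,\tau^{2\alpha k}\le C(\rho/R)^{2\alpha}.
\]
Now follow Campanato's argument. Let $\rho_k=2^{-k}R$ and $v_k(x)=(u)_{B_{\rho_k}(x)}$. Each $v_k\colon B_R(0)\to\ell^2$ is continuous: since $|u|=1$, the norm $|v_k(x)-v_k(y)|$ is at most the measure of the symmetric difference of the two balls divided by $|B_{\rho_k}|$. By Jensen's inequality and \eqref{eq:SP}, summed over $i$,
\[
|v_{k+1}(x)-v_k(x)|^2\le2^m\big(|u-v_k(x)|^2\big)_{B_{\rho_k}(x)}\le CE(x,\rho_k)\le C2^{-2\alpha k}.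
\]
So $v_k$ converges uniformly on $B_R(0)$ to a continuous map, which equals $u$ a.e.\ by the Lebesgue differentiation theorem applied to the countably many components.
\end{proof}

\subsection*{The singular set}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)}]
Let $S$ be the set of points that have no neighborhood on which $u$ is continuous. It is closed, and the local continuous representatives agree on overlaps, so $u$ is continuous on $M\setminus S$. By Proposition~\ref{prop:eps},
\begin{equation}\label{eq:conc}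
\int_{B(p,\rho)}V>\varepsilon_1\rho^{m-2}\qquad\text{for all }p\in S,\ \rho<r_p,
\end{equation}
and $\varepsilon_1$ does not depend on $p$. At a Lebesgue point of $V$ the integral in \eqref{eq:conc} is $O(\rho^m)$, so $|S|=0$. Let $O\supset S$ be open and $\eta>0$, and consider all balls $B(p,\rho)\subset O$ with $p\in S$ and $\rho<\min(r_p,\eta)$. The $5r$-covering lemma selects countably many disjoint balls $B(p_i,\rho_i)$ among them such that the balls $B(p_i,5\rho_i)$ cover $S$. These have diameter at most $10\eta$, and $\sum_i(10\rho_i)^{m-2}\le10^{m-2}\varepsilon_1^{-1}\int_OV$ by \eqref{eq:conc}. Letting $\eta\to0$ gives $\mathcal H^{m-2}(S)\le C\int_OV$. For $O=\{d(\cdot,S)<1/k\}$ the right side tends to $C\int_SV=0$. Hence $\mathcal H^{m-2}(S)=0$; by Lemma~\ref{lem:hausdorff}, $S$ has zero capacity, and by Lemma~\ref{lem:stable} it has a stable neighborhood.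
\end{proof}

\section{From a stable singular set to the dimension bound}\label{sec:bc}

In this section we assume only (b), with $S$ and $U$ as there, and prove (c). We use the continuous representative of $u$ on $M\setminus S$, which has norm $1$ everywhere.

\subsection*{Coercivity away from $S$}
We do not know that $V$ is locally bounded on $M\setminus S$, and we do not need it: where $u$ oscillates little, \eqref{eq:identity} shows that $V$ is small as a form. Call a ball $B=B(p,\rho)$ \emph{good} if $\rho\le r_0$, $B\cap S=\emptyset$, and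
\begin{equation}\label{eq:good}
\int V\phi^2\le\frac12\int|d\phi|^2\qquad\text{for all }\phi\in H_0^1(B).
\end{equation}
Then $H_0^1(B)\subset\mathcal Y$ and $\frac12\int|d\phi|^2\le Q(\phi)\le\int|d\phi|^2$ on $H_0^1(B)$. A concentric smaller ball is again good.

\begin{lemma}\label{lem:good}
Every $p\in M\setminus S$ is the center of a good ball. For every compact $R\subset M\setminus S$ there is a constant $c_R$ such that
\begin{equation}\label{eq:coer}
Q(\phi)\ge\frac12\int|d\phi|^2-c_R\int\phi^2\qquad\text{for all }\phi\in\mathcal Y\text{ supported in }R.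
\end{equation}
\end{lemma}

\begin{proof}
Let $c=u(p)$ and choose $B=B(p,\rho)$, $\rho\le r_0$, disjoint from $S$, with $|u-c|\le\frac14$ on $B$. For $\phi\in C_c^\infty(B)$, identity \eqref{eq:identity} with $\eta=\phi$ gives
\[
\Big(1-\frac1{32}\Big)\int V\phi^2\le2\cdot\frac14\Big(\int V\phi^2\Big)^{1/2}\Big(\int|d\phi|^2\Big)^{1/2},
\]
so $\int V\phi^2\le\frac14\big(\frac{32}{31}\big)^2\int|d\phi|^2\le\frac12\int|d\phi|^2$. For $\phi\in H_0^1(B)$ approximate in $H^1$ and a.e.\ and use Fatou's lemma.

Cover $R$ by good balls $B_1,\dots,B_l$. Choose $\eta_k\in C_c^\infty(B_k)$ with $\sum_{k\ge1}\eta_k^2>0$ on $R$, and a smooth $\eta_0$ vanishing near $R$ with $\sum_{k\ge0}\eta_k^2>0$ on $M$. The functions $\theta_k=\eta_k\big(\sum_{j\ge0}\eta_j^2\big)^{-1/2}$, $1\le k\le l$, satisfy $\sum_k\theta_k^2=1$ near $R$. Let $\Theta=\sum_k|d\theta_k|^2$. By \eqref{eq:IMS}, \eqref{eq:good} and (F3),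
\[
Q(\phi)\ge\frac12\sum_k\int|d(\theta_k\phi)|^2-\int\Theta\phi^2=\frac12\int|d\phi|^2-\frac12\int\Theta\phi^2.\qedhere
\]
\end{proof}

Two cases are now finished. If $S=\emptyset$, then \eqref{eq:coer} with $R=M$ and (F1) give (c) with $\Lambda=2c_M$. If $V=0$ a.e., then $Q(\phi)=\int|d\phi|^2$ and (F1) gives (c) with $\Lambda=0$. Assume from now on that $S\ne\emptyset$ and $V\not\equiv0$. Then $Q(1)=-\int V<0$, so $U\ne M$. Fix an open set $W$ with $S\subset W\subset\overline W\subset U$.

\subsection*{Propagation of smallness}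
We want the analog of \eqref{eq:modelprop} for $\phi\in\mathcal Y_c(W)$. These functions vanish on $U\setminus\overline W$, and the local step carries an $L^2$ bound from a small set $O$ to a ball around it. The idea is to split $\phi$ in a good ball $B$, $Q$-orthogonally, into a solution $\phi_0$ of $\Delta_g\phi_0=V\phi_0$ and a correction $\phi_1\in H_0^1(B)$. Stability of $U$ bounds $\phi_1$ by $Q(\phi)$. For $\phi_0$ we need a Harnack-type inequality with a potential that may be unbounded, and we assemble it from two halves: the sign of $V$ gives a lower bound, and \eqref{eq:good} gives an upper bound.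

\begin{lemma}\label{lem:harnack}
Let $B=B(q,4\rho)$ be a good ball with $\overline B\subset U\setminus S$, and let $O\subset B(q,\rho)$ be measurable with $|O|>0$. There is $C=C(B,O)$ such that
\[
\int_{B(q,\rho)}\phi^2\le C\Big(\int_O\phi^2+Q(\phi)\Big)\qquad\text{for all }0\le\phi\in\mathcal Y_c(W).
\]
\end{lemma}

\begin{proof}
Write $B_r=B(q,r)$; constants may depend on $B$ and $O$ but not on $\phi$.

\emph{Splitting.} On $H_0^1(B)$ the form $Q$ is an inner product equivalent to the Dirichlet one, and $\psi\mapsto Q(\phi,\psi)$ is bounded there because $|\int V\phi\psi|\le(\int V\phi^2)^{1/2}(\frac12\int|d\psi|^2)^{1/2}$. By the Lax--Milgram lemma there is $\phi_1\in H_0^1(B)$ with $Q(\phi_1,\psi)=Q(\phi,\psi)$ for all $\psi\in H_0^1(B)$. Put $\phi_0=\phi-\phi_1$. Then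
\begin{equation}\label{eq:orth}
Q(\phi_0,\psi)=0\qquad\text{for all }\psi\in H_0^1(B),
\end{equation}
so $Q(\phi)=Q(\phi_0)+Q(\phi_1)$. As $\phi_0\in\mathcal Y_c(U)$, Lemma~\ref{lem:density}(ii) gives $Q(\phi_0)\ge0$. With \eqref{eq:S0},
\begin{equation}\label{eq:phi1}
\int\phi_1^2\le C\int|d\phi_1|^2\le2C\,Q(\phi_1)\le2C\,Q(\phi).
\end{equation}

\emph{Sign of $\phi_0$.} Since $\phi\ge0$, the negative part satisfies $0\le\phi_0^-\le|\phi_1|$, so $\phi_0^-\in H_0^1(B)$ by (F2). Then $0=Q(\phi_0,\phi_0^-)=-Q(\phi_0^-)\le-\frac12\int|d\phi_0^-|^2$, and $\phi_0^-=0$.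

\emph{Lower bound.} For $0\le\psi\in C_c^\infty(B)$, \eqref{eq:orth} gives $\int\langle d\phi_0,d\psi\rangle=\int V\phi_0\psi\ge0$. So in normal coordinates at $q$, $\phi_0$ is a nonnegative weak supersolution of $\partial_i(\sqrt{\det g}\,g^{ij}\partial_jw)=0$ in the Euclidean ball $B_{4\rho}$. The weak Harnack inequality \cite[Thm.~8.18]{GT} states that such a function satisfies
\begin{equation}\label{eq:wh}
\|\phi_0\|_{L^1(B_{2\rho})}\le C\operatorname*{ess\,inf}_{B_\rho}\phi_0 .
\end{equation}

\emph{From $L^1$ to $L^2$.} Let $\rho\le r<r'\le2\rho$ and $\zeta=\min\{1,\max\{0,(r'-d(\cdot,q))/(r'-r)\}\}$. The pointwise identity $\langle d\phi_0,d(\zeta^2\phi_0)\rangle=|d(\zeta\phi_0)|^2-|d\zeta|^2\phi_0^2$ and \eqref{eq:orth} with $\psi=\zeta^2\phi_0$ give $Q(\zeta\phi_0)=\int|d\zeta|^2\phi_0^2$. By \eqref{eq:good}, $\frac12\int|d(\zeta\phi_0)|^2\le(r'-r)^{-2}\int_{B_{r'}}\phi_0^2$, and by the Sobolev inequality in \eqref{eq:S0},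
\[
\|\phi_0\|_{L^{2^*}(B_r)}\le C(r'-r)^{-1}\,y(r'),\qquad y(r)=\|\phi_0\|_{L^2(B_r)} .
\]
Let $\vartheta=\frac2{m+2}$, so that $\frac12=\vartheta+\frac{1-\vartheta}{2^*}$ and $\frac{1-\vartheta}\vartheta=\frac m2$, and let $J=\|\phi_0\|_{L^1(B_{2\rho})}$. H\"older's and Young's inequalities give
\[
y(r)\le J^\vartheta\big(C(r'-r)^{-1}y(r')\big)^{1-\vartheta}\le\tfrac12\,y(r')+C_2(r'-r)^{-m/2}J .
\]
The term $\frac12y(r')$ is absorbed by iteration \cite[Lemma~V.3.1]{Gia}. Explicitly, take $\mu\in(0,1)$ with $2\mu^{m/2}>1$ and $s_k=\rho(2-\mu^k)$, so $s_0=\rho$ and $s_{k+1}-s_k=(1-\mu)\rho\mu^k$. Then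
\[
y(\rho)\le2^{-k}y(2\rho)+C_2\big((1-\mu)\rho\big)^{-m/2}J\sum_{j\ge0}(2\mu^{m/2})^{-j},
\]
and $k\to\infty$ gives $y(\rho)\le CJ$.

\emph{Conclusion.} By \eqref{eq:wh}, $\int_{B_\rho}\phi_0^2\le C(\operatorname{ess\,inf}_{B_\rho}\phi_0)^2\le C|O|^{-1}\int_O\phi_0^2\le2C|O|^{-1}\big(\int_O\phi^2+\int\phi_1^2\big)$. Combine this with $\phi^2\le2\phi_0^2+2\phi_1^2$ and \eqref{eq:phi1}.
\end{proof}

To propagate from $U\setminus\overline W$ to all of $U\setminus S$ we must know that $S$ does not wall off any region. Here zero capacity, the connectedness of $M$ and $U\ne M$ are used.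

\begin{lemma}\label{lem:conn}
The set $M\setminus S$ is connected, and every component of $U\setminus S$ meets $U\setminus\overline W$.
\end{lemma}

\begin{proof}
Let $D'$ be open and closed in $M\setminus S$. The function $\xi_j\mathbf 1_{D'}$ is Lipschitz, since $\xi_j$ vanishes near $S$ and $\mathbf 1_{D'}$ is locally constant on $M\setminus S$. It tends to $\mathbf 1_{D'}$ in $L^2$, and its differential $\mathbf 1_{D'}d\xi_j$ tends to $0$ in $L^2$. So $\mathbf 1_{D'}\in H^1(M)$ has zero differential and is a.e.\ constant, because $M$ is connected. One of the open sets $D'$ and $(M\setminus S)\setminus D'$ is then null, hence empty.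

Let $D$ be a component of $U\setminus S$; it is open, and closed in $U\setminus S$. Suppose $D\subset\overline W$. Then $\overline D\subset\overline W\subset U$, so $\overline D\setminus S=\overline D\cap(U\setminus S)=D$, and $D$ is closed in $M\setminus S$. By the first part $D=M\setminus S$, which is dense because $|S|=0$. Hence $M=\overline D\subset U$, contradicting $U\ne M$.
\end{proof}

\begin{proposition}\label{prop:strict}
For every compact $R\subset U\setminus S$ there is $C_R$ with $\int_R\phi^2\le C_R\,Q(\phi)$ for all $\phi\in\mathcal Y_c(W)$.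
\end{proposition}

\begin{proof}
Since $|\phi|\in\mathcal Y_c(W)$ and $Q(|\phi|)=Q(\phi)$, it suffices to treat $\phi\ge0$. Let $G$ be the set of $q\in U\setminus S$ for which there are $r,c>0$ with $\int_{B(q,r)}\phi^2\le c\,Q(\phi)$ for all $0\le\phi\in\mathcal Y_c(W)$. The set $G$ is open. It contains $U\setminus\overline W$, because $\phi=0$ there and $Q(\phi)\ge0$. It is closed in $U\setminus S$: given $q\in\overline G\cap(U\setminus S)$, choose $\rho$ such that $B(q,4\rho)$ is good with closure in $U\setminus S$, a point $q'\in G\cap B(q,\rho)$, and a ball $O=B(q',r')\subset B(q,\rho)$ on which the estimate holds; Lemma~\ref{lem:harnack} gives $q\in G$. By Lemma~\ref{lem:conn}, $G$ meets every component of $U\setminus S$, so $G=U\setminus S$. Cover $R$ by finitely many of the balls $B(q,r)$.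
\end{proof}

\begin{remark}
The room between $W$ and $U$ is needed for an estimate of this kind. If $U$ is a small ball with first Dirichlet eigenvalue $\mu_1$, the form $\int|d\phi|^2-\mu_1\int\phi^2$ is nonnegative on $C_c^\infty(U)$, but it tends to $0$ along functions in $C_c^\infty(U)$ that converge in $H^1$ to a first eigenfunction.
\end{remark}

\subsection*{The dimension bound}

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(c)}]
Choose open sets with $S\subset W_2\subset\overline{W_2}\subset W_1\subset\overline{W_1}\subset W$, and put $R_1=M\setminus W_1\subset R_2=M\setminus W_2$; both are compact subsets of $M\setminus S$. We cut twice. A cutoff produces an $L^2$ error in the region where it varies. The first cut, made in $R_1$, shows that the mass of $\phi$ in the larger set $R_2$ is controlled by its mass in $R_1$. The second cut is made in $W_1\setminus\overline{W_2}$, so that its error is controlled by the part of $\phi$ that the cut leaves unchanged.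

Let $\beta,\beta'\colon M\to[0,1]$ be smooth, with $\beta=0$ near $\overline{W_1}$, $\beta=1$ outside a compact subset of $W$, $\beta'=0$ near $\overline{W_2}$, and $\beta'=1$ outside a compact subset of $W_1$. Put $\chi_1=\cos\frac{\pi\beta}2$, $\chi_2=\sin\frac{\pi\beta}2$, and define $\chi_1',\chi_2'$ from $\beta'$ in the same way. Let $F\subset\mathcal Y$ be a linear subspace with $Q\le0$ on $F$, and let $\phi\in F$. The constants below do not depend on $F$ or $\phi$.

\emph{First cut.} The functions $\chi_2$, $d\chi_1$, $d\chi_2$ are supported in $R_1$. By \eqref{eq:IMS}, $Q(\phi)\le0$ and \eqref{eq:coer},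
\begin{equation}\label{eq:cut1}
Q(\chi_1\phi)\le-Q(\chi_2\phi)+\int\big(|d\chi_1|^2+|d\chi_2|^2\big)\phi^2\le C\int_{R_1}\phi^2 .
\end{equation}
Now $\chi_1\phi\in\mathcal Y_c(W)$ and $\chi_1=1$ on $\overline{W_1}$. Proposition~\ref{prop:strict} and \eqref{eq:cut1} show that for every compact $R\subset\overline{W_1}\setminus S$,
\begin{equation}\label{eq:mass}
\int_R\phi^2\le C\,C_R\int_{R_1}\phi^2 .
\end{equation}
Taking $R=\overline{W_1}\setminus W_2$ and noting $R_2\subset R_1\cup R$, we get $\int_{R_2}\phi^2\le C\int_{R_1}\phi^2$.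

\emph{Second cut.} The functions $\chi_2'$, $d\chi_1'$, $d\chi_2'$ are supported in $R_2$, and $\chi_2'=1$ on $R_1$. Since $\chi_1'\phi\in\mathcal Y_c(U)$, we have $Q(\chi_1'\phi)\ge0$, and \eqref{eq:IMS} gives $Q(\chi_2'\phi)\le\int(|d\chi_1'|^2+|d\chi_2'|^2)\phi^2\le C\int_{R_2}\phi^2$. By \eqref{eq:coer} for $R_2$,
\[
\frac12\int|d(\chi_2'\phi)|^2\le C\int_{R_2}\phi^2\le C'\int_{R_1}\phi^2\le C'\int(\chi_2'\phi)^2 .
\]
With $\Lambda=2C'$, fact (F1) gives $\dim(\chi_2'F)\le N(\Lambda)$.

\emph{Injectivity.} It remains to see that $\phi\mapsto\chi_2'\phi$ is injective on $F$. If $\chi_2'\phi=0$, then $\phi=0$ a.e.\ on $R_1$. By \eqref{eq:mass}, $\phi=0$ a.e.\ on each of the compact sets $\overline{W_1}\cap\{d(\cdot,S)\ge1/k\}$, whose union is $\overline{W_1}\setminus S$. Since $|S|=0$, $\phi=0$ a.e.\ on $M$. Hence $\dim F=\dim(\chi_2'F)\le N(\Lambda)$.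
\end{proof}

This completes the proof of Theorem~\ref{thm:B}, and with it of Theorem~\ref{thm:A}: every weakly harmonic map $M\to\mathbb S^\infty$ of finite spectral index is contained in a finite-dimensional subsphere.

\begin{thebibliography}{9}

\bibitem{Gia} Giaquinta, \emph{Multiple Integrals\,\ldots}, Proposition~V.1.1 and Lemma~V.3.1.

\bibitem{GT} Gilbarg--Trudinger, Theorems~8.17, 8.18 and 8.32.

\bibitem{Vin} Denis Vinokurov, \emph{Maximizing higher eigenvalues in dimensions three and above}, arXiv:2506.09328 (2025).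

\end{thebibliography}
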